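\title{Conjecture $G_r$ for varieties over the algebraic closure of a finite field}

\begin{abstract}
Let $X$ be a smooth projective variety over $\overline{\mathbb{F}}_p$ and let $G_r$ be the correspondence that acts on $H^i(X)$ as multiplication by $r^i$. Conjecture $G_r$ asks for a bound $\|G_r\circ f\|\le C\deg(G_r\circ f)$ in the space of numerical cycle classes on $X\times X$, uniform in $r>0$ and in the dynamical correspondence $f$. We prove this bound for every $X$ when the degree is taken with respect to a product polarization $p_1^*A+p_2^*B$, and we show that it fails for a suitable ample divisor on the square of any curve of genus at least $2$. The proof replaces $G_r$ by a power of Frobenius, which preserves effective cycles and which, by Deligne's theorem and the trace formula, differs from $G_r$ modulo numerical equivalence by a uniformly bounded operator. We also bound each K\"unneth component of a correspondence by its partial degrees.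
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbf{K}$ be an algebraic closure of $\mathbb{F}_p$ and let $X$ be a smooth projective variety of dimension $n\ge1$ over $\mathbf{K}$. Fix a prime $\ell\ne p$, write $H^*(X)=H^*_{\mathrm{et}}(X,\mathbf{Q}_\ell)$, and identify $\mathbf{Q}_\ell(1)$ with $\mathbf{Q}_\ell$. A \emph{correspondence} is an $n$-cycle $a$ on $X\times X$. It acts on $H^*(X)$, preserving degrees, by $a^*(x)=p_{1*}(\mathrm{cl}(a)\cup p_2^*x)$; the graph $\Gamma_g$ of a morphism $g\colon X\to X$ acts as $g^*$. A \emph{dynamical correspondence} is an effective correspondence each of whose irreducible components surjects onto both factors, for instance the closure of the graph of a dominant rational self-map.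

Cohomology with $\mathbf{Q}_\ell$-coefficients carries no real norm, so the size of a correspondence is measured in
\[
R=\mathsf{N}^n(X\times X)_{\mathbf{R}},
\]
the finite-dimensional real vector space of codimension-$n$ cycles modulo numerical equivalence. Fix a norm $\|\cdot\|$ on $R$. An ample divisor $H$ on $X\times X$ defines the linear form $\deg_H(Z)=Z\cdot H^n$, and on effective cycles this one form controls the norm: $\|Z\|\le C\deg_H(Z)$ (Lemma~\ref{lem:degree}). That inequality treats all cohomological degrees at once. To separate them, let $\Delta_i$ $(0\le i\le 2n)$ be the K\"unneth component of the diagonal $\Delta$ that acts as the projection onto $H^i(X)$, and put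
\[
G_r=\sum_{i=0}^{2n}r^i\Delta_i ,\qquad\text{so that}\qquad G_r\circ f=\sum_{i=0}^{2n} r^i\,\Delta_i\circ f .
\]
If the inequality survives the passage from $f$ to $G_r\circ f$ with a constant independent of $r$, then varying $r$ bounds each component $\Delta_i\circ f$ separately. This is the question posed in \cite{HTX}.

\medskip
\noindent\textbf{Conjecture $G_r$.} \emph{For every $r\in\mathbf{Q}_{>0}$ the class $G_r$ is represented by a rational algebraic $n$-cycle on $X\times X$. Moreover, for a fixed ample divisor $H$ on $X\times X$ there is a constant $C>0$, depending only on $X$, $\|\cdot\|$ and $H$, such that}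
\begin{equation}\label{eq:conj}
\|G_r\circ f\|\le C\,\deg_H(G_r\circ f)
\end{equation}
\emph{for all $r\in\mathbf{Q}_{>0}$ and all dynamical correspondences $f$.}
\medskip

The algebraicity of $G_r$ over $\mathbf{K}$ is known, and we recall the argument in Section~\ref{sec:prelim}; the issue is \eqref{eq:conj}. We say that \emph{the inequality holds for $H$} if there is a $C>0$ such that \eqref{eq:conj} holds for all $r\in\mathbf{Q}_{>0}$ and all dynamical $f$.

The simplest cases suggest a positive answer. On $\mathbf{P}^n$, with hyperplane class $\xi$, one has $\Delta_{2k}=p_1^*\xi^k\cdot p_2^*\xi^{n-k}$ and $\Delta_{2k+1}=0$, so $G_r$ is effective. On an abelian variety, $G_m$ is the graph of multiplication by $m$. In general, however, $G_r\circ f$ is far from effective: on a curve of genus at least $2$ already $G_{1/2}$ has negative degree against an ample divisor. It turns out that the answer depends on $H$. Throughout, \emph{effective} means a combination of subvarieties with non-negative real coefficients. Once the $\Delta_i$ are algebraic, $G_r$ is a well-defined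 element of $R$ for every real $r>0$.

\begin{theorem}\label{thm:main}
Let $X$ be any smooth projective variety over $\mathbf{K}$ and let $H=p_1^*A+p_2^*B$ with $A,B$ ample on $X$. Then each $G_r$, $r\in\mathbf{Q}_{>0}$, is algebraic, and there is $C>0$ with
\[
\|G_r\circ f\|\le C\,\deg_H(G_r\circ f)
\]
for all real $r>0$ and all effective $n$-cycles $f$ on $X\times X$, in particular for all $r\in\mathbf{Q}_{>0}$ and all dynamical correspondences $f$.
\end{theorem}

\begin{theorem}\label{thm:ample}
\begin{enumerate}
\item[(a)] Let $X$ be a curve of genus $g\ge2$ and $v=X\times\{\mathrm{pt}\}$. Then $H=2\Delta+(4g-3)v$ is ample, but $\deg_H(G_{1/2}\circ\Delta)=\frac74-g<0$. So the inequality does not hold for this $H$.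
\item[(b)] If $H^1(X)=0$ or if $X$ is an abelian variety, the inequality holds for every ample $H$ on $X\times X$. Hence for a curve of genus $g$ it holds for every ample $H$ if and only if $g\le1$.
\item[(c)] Let $X$ be arbitrary and $H$ ample on $X\times X$. Put $A=H|_{X\times\{\mathrm{pt}\}}$, $B=H|_{\{\mathrm{pt}\}\times X}$ and $H'=p_1^*A+p_2^*B$. Then there is $C>0$ with $\|G_r\circ f\|\le C\deg_{H'}(G_r\circ f)$ for all $r>0$ and all effective $f$. The inequality holds for $H$ itself if and only if there is $c>0$ with $\deg_H(G_r\circ f)\ge c\deg_{H'}(G_r\circ f)$ for all $r\in\mathbf{Q}_{>0}$ and all dynamical $f$.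
\item[(d)] Let $X$ be arbitrary and $H$ ample on $X\times X$. There are $L,C>1$ such that every interval $[t,Lt]$, $t>0$, contains a rational $r$ with $\|G_r\circ f\|\le C\deg_H(G_r\circ f)$ for all effective $f$.
\end{enumerate}
\end{theorem}

Thus Conjecture $G_r$ is true for every $X$ when $H$ is a product polarization $p_1^*A+p_2^*B$, such as $p_1^*H_X+p_2^*H_X$, and it is false if $H$ is allowed to be an arbitrary ample divisor on $X\times X$.

For a product polarization the right side of \eqref{eq:conj} is explicit. Define the \emph{partial degrees}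
\[
\delta_k(v)=v\cdot p_1^*A^{n-k}\cdot p_2^*B^k\qquad(0\le k\le n,\ v\in R).
\]
For a graph, $\delta_k(\Gamma_g)=A^{n-k}\cdot g^*B^k$. We shall see that $\deg_H(G_r\circ f)=\sum_k\binom nk r^{2k}\delta_k(f)$, and Theorem~\ref{thm:main} takes the following sharp form.

\begin{theorem}\label{thm:sharp}
Let $A,B$ be ample on $X$. There is $C\ge1$ with
\begin{equation}\label{eq:twosided}
C^{-1}\sum_{k=0}^n r^{2k}\delta_k(f)\le\sum_{i=0}^{2n} r^i\|\Delta_i\circ f\|\le C\sum_{k=0}^n r^{2k}\delta_k(f)
\end{equation}
for all $r>0$ and all effective $f$. If $f$ is an irreducible dynamical correspondence, then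
\begin{equation}\label{eq:components}
C^{-1}\delta_k(f)\le\|\Delta_{2k}\circ f\|\le C\delta_k(f),\qquad \|\Delta_{2k+1}\circ f\|\le C\sqrt{\delta_k(f)\,\delta_{k+1}(f)},
\end{equation}
for $0\le k\le n$ and $0\le k\le n-1$ respectively. If $H^{2k+1}(X)\ne0$, the last bound is attained up to a constant by the powers of Frobenius: for the Frobenius morphism $F$ fixed in Section~\ref{sec:frobenius} there is $c>0$ with $\|\Delta_{2k+1}\circ\Gamma_{F^m}\|\ge c\sqrt{\delta_k(\Gamma_{F^m})\,\delta_{k+1}(\Gamma_{F^m})}$ for all $m\ge0$.
\end{theorem}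

\begin{corollary}\label{cor:endo}
Let $f\colon X\to X$ be a surjective morphism, $\tau\colon\overline{\mathbf{Q}}_\ell\to\mathbf{C}$ a field embedding, $\rho_i$ the spectral radius of $f^*$ on $H^i(X)$ via $\tau$, and $\lambda_k=\limsup_m\delta_k(\Gamma_{f^m})^{1/m}$. Then $\rho_{2k}=\lambda_k$ and $\rho_{2k+1}\le\sqrt{\lambda_k\lambda_{k+1}}$. If $f^*A\equiv dA$ with $A$ ample, all eigenvalues of $f^*$ on $H^i(X)$ have absolute value $d^{i/2}$ via $\tau$.
\end{corollary}

Corollary~\ref{cor:endo} is known, see \cite{Xie}; it is not used in the other proofs.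

The idea behind Theorem~\ref{thm:main} is that the $q$-Frobenius $F$ is a geometric substitute for $G_{\sqrt q}$. By Deligne's theorem the eigenvalues of $F^*$ on $H^i(X)$ have absolute value $q^{i/2}$, which is the scalar by which $G_{\sqrt q}$ acts; and, unlike $G_{\sqrt q}$, composition with $\Gamma_F$ and its inverse preserve effective cycles. Section~\ref{sec:curves} carries this out by hand for curves, where the Hodge index theorem does the work of Deligne's theorem, and proves Theorem~\ref{thm:ample}(a). The general proof has two ingredients: the bound for effective cycles (Section~\ref{sec:effective}) and a comparison of $\Gamma_{F^m}$ with $G_{q^{m/2}}$ that is uniform in $m$ (Section~\ref{sec:frobenius}).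

\section{Correspondences, Frobenius and the K\"unneth projectors}\label{sec:prelim}

\subsection{The algebra $R$}
Two $n$-cycles on $X\times X$ are numerically equivalent if they have the same intersection number with every $n$-cycle. The space $R$ is finite-dimensional and the intersection pairing on it is perfect. The composition of correspondences is $b\circ a=p_{13*}(p_{12}^*a\cdot p_{23}^*b)$ in the Chow group, and $(b\circ a)^*=a^*b^*$. By the projection formula on $X^3$,
\begin{equation}\label{eq:triple}
(b\circ a)\cdot c=a\cdot p_{12*}(p_{23}^*b\cdot p_{13}^*c)=b\cdot p_{23*}(p_{12}^*a\cdot p_{13}^*c).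
\end{equation}
Hence $b\circ a$ is numerically trivial as soon as $a$ or $b$ is, and $R$ is an associative $\mathbf{R}$-algebra with unit $\Delta$. The transposition $a\mapsto{}^ta$, induced by exchanging the factors, is a linear automorphism of $R$. We use four facts.

\medskip
\noindent\textbf{(A) Actions determine classes.} By the K\"unneth formula and Poincar\'e duality, $a\mapsto a^*$ identifies $H^{2n}(X\times X)$ with the degree-preserving endomorphisms of $H^*(X)$. Intersection numbers are computed by cup products of cycle classes, so homological equivalence implies numerical equivalence. Therefore two rational correspondences with the same action on $H^*(X)$ have the same class in $R$.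

\medskip
\noindent\textbf{(B) Graphs.} For a morphism $g\colon X\to X$ and a correspondence $a$,
\[
\Gamma_g\circ a=(1\times g)_*a,\qquad {}^t\Gamma_g\circ a=(1\times g)^*a,\qquad a\circ\Gamma_g=(g\times1)^*a,
\]
and ${}^t\Gamma_g$ acts as $g_*$. For the first formula, $p_{23}^*\Gamma_g$ is the image of the embedding $j(x,y)=(x,y,g(y))$ of $X\times X$, so $p_{12}^*a\cdot p_{23}^*\Gamma_g=j_*(p_{12}j)^*a=j_*a$, and $p_{13}j=1\times g$. For the second use $j(x,z)=(x,g(z),z)$, with $p_{12}j=1\times g$ and $p_{13}j=1$; for the third use $j(x,z)=(x,g(x),z)$, with $p_{23}j=g\times 1$ and $p_{13}j=1$. Finally ${}^t\Gamma_g=(g,1)_*[X]$ gives $({}^t\Gamma_g)^*x=g_*x$. Proper push-forward preserves effective cycles, and so does pull-back when $g$ is flat.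

\medskip
\noindent\textbf{(C) Trace formula.} The Lefschetz trace formula says $c\cdot\Delta=\sum_j(-1)^j\operatorname{tr}(c^*|H^j(X))$. Taking $c=\Delta$ in \eqref{eq:triple} gives $(b\circ a)\cdot\Delta=a\cdot{}^tb$, so for rational correspondences
\begin{equation}\label{eq:trace}
a\cdot{}^tb=\sum_j(-1)^j\operatorname{tr}\bigl(a^*b^*\,|\,H^j(X)\bigr).
\end{equation}

\noindent\textbf{(D) Surjective endomorphisms.} Let $g\colon Y\to Y$ be a surjective endomorphism, of degree $d$, of a smooth projective variety $Y$. Then $g_*g^*x=x\cup g_*1=dx$. As $H^*(Y)$ is finite-dimensional, $g^*$ is invertible, $g_*=d\,(g^*)^{-1}$, and also $g^*g_*=d$.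

\subsection{Frobenius}
A variety, subvariety or divisor over $\mathbf{K}$ is described by finitely many coefficients, each algebraic over $\mathbb{F}_p$, so it is defined over a finite field. Let $Y=Y_0\otimes_{\mathbb{F}_q}\mathbf{K}$ be a variety of dimension $e$. Its $\mathbf{K}$-linear \emph{$q$-Frobenius} $F_Y$ is the base change of the $q$-th power morphism of $Y_0$; in coordinates defined over $\mathbb{F}_q$ it raises each coordinate to the $q$-th power. It is finite of degree $q^e$, and flat if $Y$ is smooth. It satisfies $F_{Y\times Y'}=F_Y\times F_{Y'}$, it restricts to $F_Z$ on a subvariety $Z$ defined over $\mathbb{F}_q$, and $F_Y^*D\sim qD$ for a Cartier divisor $D$ defined over $\mathbb{F}_q$. The deep input of this paper is the following.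

\medskip
\noindent\textbf{Deligne's theorem (Weil I).} \emph{Let $X=X_0\otimes_{\mathbb{F}_q}\mathbf{K}$ be smooth projective and $F=F_X$. Then $P_i(T)=\det(T-F^*|H^i(X))$ lies in $\mathbf{Z}[T]$, and all its complex roots have absolute value $q^{i/2}$.}

\subsection{K\"unneth projectors}
The following argument of Katz and Messing gives the algebraicity part of Conjecture $G_r$. Roots of different $P_i$ have different absolute values, so the $P_i$ are pairwise coprime in $\mathbf{Q}[T]$. Choose $e_i\in\mathbf{Q}[T]$ with $e_i\equiv1\bmod P_i$ and $e_i\equiv0\bmod P_j$ for $j\ne i$. By the Cayley--Hamilton theorem $e_i(F^*)$ is the identity on $H^i(X)$ and zero on $H^j(X)$ for $j\neq i$. So the rational cycle $e_i(\Gamma_F)$, a combination of the graphs $\Gamma_{F^m}$, $m\ge0$, represents $\Delta_i$, and $G_r$ is algebraic for rational $r$.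

By (A), the class of $\Delta_i$ in $R$ does not depend on the representative, the $\Delta_i$ are orthogonal idempotents with sum $\Delta$, and they are central because every $a^*$ preserves degrees. Hence
\[
R=\bigoplus_{i=0}^{2n}R_i,\qquad R_i=\Delta_i\circ R,
\]
composition with $G_r$ acts on $R_i$ as $r^i$, and $G_r\circ G_s=G_{rs}$ for real $r,s>0$.

For a rational correspondence $v$ the projection formula gives $\delta_k(v)=\int_X\mathrm{cl}(A^{n-k})\cup v^*\mathrm{cl}(B^k)$. Since $(\Delta_i\circ v)^*=v^*\Delta_i^*$ and $\mathrm{cl}(B^k)\in H^{2k}(X)$, we get $\delta_k(\Delta_i\circ v)=\delta_k(v)$ for $i=2k$ and $0$ otherwise; by linearity this holds for all $v\in R$. With the binomial expansion of $(p_1^*A+p_2^*B)^n$ this yields, for $H=p_1^*A+p_2^*B$,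
\begin{equation}\label{eq:degG}
\delta_k(v)=\delta_k(\Delta_{2k}\circ v),\qquad \deg_H(G_r\circ v)=\sum_{k=0}^n\binom nk r^{2k}\delta_k(v).
\end{equation}
Moreover $\delta_k\ge0$ on effective cycles, because $p_1^*A$ and $p_2^*B$ have base-point-free multiples.

\begin{remark}
The conventions do not affect the problem. Since $G_r$ is central, the order of composition is irrelevant. If correspondences act from the first factor to the second, $G_r$ is replaced by ${}^tG_r$. As $\Delta_i$ is the component of $\mathrm{cl}(\Delta)$ in $H^i\otimes H^{2n-i}$, we have ${}^t\Delta_i=\Delta_{2n-i}$ and ${}^tG_r=r^{2n}G_{1/r}$, and \eqref{eq:conj} is homogeneous.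
\end{remark}

\section{Curves}\label{sec:curves}

In this section $X$ is a curve of genus $g$, so $R$ is the space of numerical divisor classes on the surface $X\times X$. Recall the Hodge index theorem: on a smooth projective surface the intersection form on numerical divisor classes has exactly one positive eigenvalue and is non-degenerate.

\subsection{What the inequality says}
Let $h=\{\mathrm{pt}\}\times X$ and $v=X\times\{\mathrm{pt}\}$. Then $h^2=v^2=0$, $h\cdot v=\Delta\cdot h=\Delta\cdot v=1$ and $\Delta^2=2-2g$. From the definition of the action, $v^*x=\bigl(\int_X[\mathrm{pt}]\cup x\bigr)1$ and $h^*x=\bigl(\int_Xx\bigr)[\mathrm{pt}]$. So $\Delta_0=v$, $\Delta_2=h$, and $\Delta_1=\Delta-h-v$ is orthogonal to $h$ and $v$, with $\Delta_1^2=\Delta^2-2=-2g$.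

Take $A=B=\mathrm{pt}$, so $\delta_0(f)=f\cdot h$, $\delta_1(f)=f\cdot v$, and the polarization is $h+v$. As $f^*1=\delta_0(f)\,1$ and $f^*[\mathrm{pt}]=\delta_1(f)[\mathrm{pt}]$, fact (A) gives $\Delta_0\circ f=\delta_0v$ and $\Delta_2\circ f=\delta_1h$. Writing $f_1=\Delta_1\circ f=f-\delta_0v-\delta_1h$, we have
\[
G_r\circ f=\delta_0v+rf_1+r^2\delta_1h,\qquad \deg_{h+v}(G_r\circ f)=\delta_0+r^2\delta_1,
\]
and $R_1=\{h,v\}^\perp$. The plane spanned by $h$ and $v$ has signature $(1,1)$, so the intersection form is negative definite on $R_1$ and $|u|=\sqrt{-u^2}$ is a Euclidean norm there. With the norm $\|xv+u+yh\|=|x|+|u|+|y|$ on $R$, Theorem~\ref{thm:main} for $h+v$ amounts to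
\begin{equation}\label{eq:curve}
r|f_1|\le C(\delta_0+r^2\delta_1)\quad\text{for all }r>0,\qquad\text{that is,}\qquad |f_1|\le 2C\sqrt{\delta_0\delta_1}.
\end{equation}
This is a statement of arithmetic depth. For $f=\Gamma_{F^m}$ we have $\delta_0=1$, $\delta_1=q^m$, and $\#X_0(\mathbb{F}_{q^m})=f\cdot\Delta=1+q^m+f_1\cdot\Delta_1$. So \eqref{eq:curve} and the Cauchy--Schwarz inequality give $|\#X_0(\mathbb{F}_{q^m})-1-q^m|\le 2C\sqrt{2g}\,q^{m/2}$.

\subsection{Balancing by Frobenius}
The case $r=1$ of \eqref{eq:curve} is elementary. For a divisor $\beta$ on $X\times X$ and $\nu\gg0$ both $\nu(h+v)\pm\beta$ are ample, so $|f\cdot\beta|\le\nu(\delta_0+\delta_1)$ for effective $f$. Letting $\beta$ run through a basis of $R$ we obtain $|f_1|\le C_0(\delta_0+\delta_1)$. This bounds $|f_1|$ by an arithmetic mean where \eqref{eq:curve} wants a geometric mean. The two agree when $\delta_0$ and $\delta_1$ are comparable, so we look for an operation on effective cycles that changes the ratio $\delta_1/\delta_0$ and rescales $|f_1|$ by a known factor.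

Let $\Phi=(1\times F)_*$ on $R$. By (D) for the degree-$q$ map $1\times F$, the inverse is $\Phi^{-1}=q^{-1}(1\times F)^*$, so $\Phi^m$ preserves effective classes for every $m\in\mathbf{Z}$. From $(1\times F)^*h=h$ and $(1\times F)^*v\equiv qv$ we get $\delta_0(\Phi f)=\delta_0(f)$ and $\delta_1(\Phi f)=q\,\delta_1(f)$; in particular $\Phi$ preserves $R_1$. Also $\Phi v=v$ and $\Phi h=qh$ in $R$, so $(\Phi^mf)_1=\Phi^mf_1$. Finally, (D) gives
\[
(\Phi u)^2=u\cdot(1\times F)^*(1\times F)_*u=q\,u^2,
\]
so $q^{-1/2}\Phi$ is an isometry of $R_1$. Given $r>0$, choose $m\in\mathbf{Z}$ with $q^{m/2}\le r<q^{(m+1)/2}$ and apply the elementary bound to the effective class $\Phi^mf$: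
\[
r|f_1|\le\sqrt q\,q^{m/2}|f_1|=\sqrt q\,|(\Phi^mf)_1|\le C_0\sqrt q\,(\delta_0+q^m\delta_1)\le C_0\sqrt q\,(\delta_0+r^2\delta_1).
\]
This is \eqref{eq:curve}. In higher dimension two steps need a new argument. The elementary bound used that $\beta$ is a divisor; and the isometry came from a definite form on $R_1$, which we do not have at hand when $n\ge2$.

\subsection{An ample divisor for which the inequality fails}
A general ample $H$ has a component $H_1\in R_1$: write $H=bv+H_1+ah$ with $a=H\cdot v>0$ and $b=H\cdot h>0$. Then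
\[
\deg_H(G_r\circ\Delta)=H\cdot(v+r\Delta_1+r^2h)=a+(H_1\cdot\Delta_1)\,r+b\,r^2,
\]
and the middle coefficient has no sign. The quadratic takes a negative value for some $r>0$ exactly when $H_1\cdot\Delta_1<-2\sqrt{ab}$. On the other hand, $H^2=2ab-|H_1|^2>0$ and Cauchy--Schwarz give $|H_1\cdot\Delta_1|\le\sqrt{2g}\,|H_1|\le2\sqrt{g\,ab}$, with strict inequality if $g\ge1$. So there is no room for $g\le1$, while for $g\ge2$ one should take $H_1$ to be a positive multiple of $\Delta_1$.

\begin{proof}[Proof of Theorem~\ref{thm:ample}(a)]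
Let $g\ge2$ and $H=2\Delta+(4g-3)v=(4g-1)v+2\Delta_1+2h$. By the Nakai--Moishezon criterion, a divisor $H$ on a smooth projective surface is ample if $H^2>0$ and $H\cdot D>0$ for every irreducible curve $D$. We have $H^2=4(2-2g)+4(4g-3)=8g-4>0$ and $H\cdot\Delta=2(2-2g)+4g-3=1$. Let $D\ne\Delta$ be an irreducible curve. Then $\Delta\cdot D\ge0$, and $v\cdot D\ge0$ is the degree of $p_2|_D$. If $v\cdot D>0$ then $H\cdot D\ge4g-3>0$. If $v\cdot D=0$ then $D$ is a fiber of $p_2$, so $\Delta\cdot D=1$ and $H\cdot D=2$. Thus $H$ is ample.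

Here $a=2$, $b=4g-1$ and $H_1\cdot\Delta_1=2\Delta_1^2=-4g$, so $\deg_H(G_r\circ\Delta)=2-4gr+(4g-1)r^2$. At $r=\frac12$ this equals $2-2g+g-\frac14=\frac74-g<0$. The diagonal is the graph of the identity, hence a dynamical correspondence, and $0\le\|G_{1/2}\circ\Delta\|\le C\deg_H(G_{1/2}\circ\Delta)<0$ is impossible for every $C>0$.
\end{proof}

\section{Effective cycles are bounded by their degree}\label{sec:effective}

For a class $\beta$ of codimension $e\geq 2$ there is no ampleness to appeal to. Instead we write $\beta$ in terms of Chern classes of globally generated bundles, pull these back from Grassmannians, and use that on a homogeneous space every subvariety can be moved.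

\begin{lemma}\label{lem:degree}
Let $Y$ be a smooth projective variety over $\mathbf{K}$, $H$ an ample divisor on $Y$ and $\beta\in CH^e(Y)$. There is $C_\beta$ with $|Z\cdot\beta|\le C_\beta\,Z\cdot H^e$ for all effective cycles $Z$ of dimension $e$. Consequently, for every ample $H$ on $X\times X$ there is $C_0$ with $\|Z\|\le C_0\deg_H(Z)$ for all effective $n$-cycles $Z$.
\end{lemma}

\begin{proof}
We may assume that $e\ge1$ and, by linearity, that $Z$ is a subvariety.

\emph{Reduction to Chern monomials.} The Chern character $\mathrm{ch}\colon K_0(Y)_{\mathbf{Q}}\to CH(Y)_{\mathbf{Q}}$ is an isomorphism \cite[Ex.~15.2.16]{Fulton}. So $\beta$ is a $\mathbf{Q}$-combination of the classes $\mathrm{ch}_e(E)$ of finitely many vector bundles $E$. Let $\mathcal{L}$ be a very ample power of $\mathcal{O}(H)$ such that all $E'=E\otimes\mathcal{L}$ are globally generated. Since $\mathrm{ch}(E)=\mathrm{ch}(E')e^{-c_1(\mathcal{L})}$ and $\mathrm{ch}_j(E')$ is a rational polynomial in the Chern classes of $E'$, the class $\beta$ is a $\mathbf{Q}$-combination of monomials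 $M=\prod_jc_{a_j}(E_j)$ with $a_j\ge1$, $\sum_ja_j=e$ and each $E_j$ globally generated (repetitions allowed). It suffices to treat one nonzero $M$, so $a_j\le\operatorname{rk}E_j$.

\emph{Schubert classes.} Let $\mathbb{G}$ be the Grassmannian of rank-$b$ quotients of $\mathbf{K}^N$, $N>b$, with universal quotient $Q$. The Schubert classes $\sigma_\mu$ are indexed by the partitions $\mu$ with at most $N-b$ parts, each at most $b$; $\sigma_\mu$ is the class of a subvariety of codimension $|\mu|$; and $c_a(Q)=\sigma_{(a)}$ for $1\le a\le b$. Pieri's formula says that $\sigma_{(1)}\sigma_\mu$ is the sum of the $\sigma_{\mu'}$ over the admissible $\mu'$ obtained from $\mu$ by adding one box. By induction on $a\le b$, the class $c_1(Q)^a-c_a(Q)$ is a non-negative integral combination of Schubert classes.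

\emph{Positivity.} Choose surjections $\mathcal{O}_Y^{N_j}\to E_j$ with $N_j>\operatorname{rk}E_j$. They define maps $\varphi_j\colon Y\to\mathbb{G}_j$ with $E_j=\varphi_j^*Q_j$. Let $\varphi=(\varphi_j)\colon Y\to\mathbb{G}=\prod_j\mathbb{G}_j$; the group $\prod_jGL_{N_j}$ acts transitively on $\mathbb{G}$ and trivially on its Chow ring. Let $\Sigma\subset\mathbb{G}$ be a product of Schubert varieties of total codimension $e$. Then
\[
Z\cdot\varphi^*[\Sigma]=\varphi_*[Z]\cdot[\Sigma]\ge0 .
\]
Indeed, $\varphi_*[Z]$ is zero or a positive multiple of the $e$-dimensional variety $\varphi(Z)$. By the dimension part of Kleiman's transversality theorem, valid in every characteristic, a general translate of $\Sigma$ meets $\varphi(Z)$ in a finite set, and proper intersections on a smooth variety have positive multiplicities. Now $\prod_jc_{a_j}(Q_j)$ is the class of such a $\Sigma$, and expanding the product shows that $\prod_jc_1(Q_j)^{a_j}-\prod_jc_{a_j}(Q_j)$ is a non-negative combination of such classes. Hence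
\[
0\le Z\cdot M\le Z\cdot\prod_jc_1(E_j)^{a_j}=Z\cdot D_1\cdots D_e,
\]
where each $D_i$ is one of the base-point-free classes $c_1(E_j)=c_1(\det E_j)$.

\emph{Comparison with $H$.} Choose $\nu$ such that $\nu H$ and all $\nu H-D_i$ are base point free. Then
\[
(\nu H)^e-D_1\cdots D_e=\sum_{i=1}^eD_1\cdots D_{i-1}\,(\nu H-D_i)\,(\nu H)^{e-i}
\]
is a sum of products of $e$ base-point-free classes, each non-negative on $Z$. So $0\le Z\cdot M\le\nu^eZ\cdot H^e$.

For the last statement take cycles $\beta_1,\dots,\beta_N$ spanning $R$. As the pairing is perfect, $v\mapsto\max_j|v\cdot\beta_j|$ is a norm on $R$, and all norms on $R$ are equivalent.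
\end{proof}

\section{Frobenius modulo numerical equivalence}\label{sec:frobenius}

Let $A,B$ be ample on $X$. Choose finitely many $n$-dimensional subvarieties $Z$ of $X\times X$ whose classes span $R$; we call them the \emph{spanning} $Z$. Fix once and for all a power $q$ of $p$ which is a square and such that $X=X_0\otimes_{\mathbb{F}_q}\mathbf{K}$ and $A$, $B$ and the spanning $Z$ are defined over $\mathbb{F}_q$. That $q$ is a square is used only for Theorem~\ref{thm:ample}(d) and Remark~\ref{rem:necessary}. Let $F=F_X$ and define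
\[
\Phi\colon R\to R,\qquad\Phi(v)=\Gamma_F\circ v .
\]
By (B) and (D), $q^{-n}\,{}^t\Gamma_F$ acts as $(F^*)^{-1}$, so by (A) it is inverse to $\Gamma_F$ in $R$. Thus $\Phi$ is invertible, with $\Phi v=(1\times F)_*v$ and $\Phi^{-1}v=q^{-n}(1\times F)^*v$. Since $\Delta_i$ is central, $\Phi$ preserves each $R_i$.

\begin{lemma}\label{lem:effdeg}
For all $m\in\mathbf{Z}$, the map $\Phi^m$ sends classes of effective cycles to classes of effective cycles, and $\delta_k(\Phi^mv)=q^{mk}\delta_k(v)$ for all $v\in R$.
\end{lemma}

\begin{proof}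
The map $1\times F$ is finite and flat, so $\Phi$ and $\Phi^{-1}$ preserve effectivity. For rational $v$, $\delta_k(\Phi v)=\int_X\mathrm{cl}(A^{n-k})\cup v^*F^*\mathrm{cl}(B^k)=q^k\delta_k(v)$ because $F^*B\sim qB$. So $\delta_k\circ\Phi=q^k\delta_k$ on $R$, and $\Phi$ is invertible.
\end{proof}

The effective cycles in Lemma~\ref{lem:effdeg} need not be defined over $\mathbb{F}_q$. This matters, because our constants depend on $q$, which must be fixed before $f$ is given.

By \eqref{eq:degG} and Lemma~\ref{lem:effdeg}, $\Phi^m$ and $G_{q^{m/2}}$ have the same effect on the partial degrees. To compare their effects on the norm, define $U\in GL(R)$ by $U=q^{-i/2}\Phi$ on $R_i$, so that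
\begin{equation}\label{eq:star}
G_{q^{m/2}}\circ v=U^{-m}\Phi^mv\qquad(m\in\mathbf{Z},\ v\in R).
\end{equation}
We need the powers of $U$ to be bounded. Deligne's theorem puts the eigenvalues of $U$ on the unit circle, but it says nothing about Jordan blocks, and a Jordan block would make $\|U^m\|$ grow at least linearly in $|m|$. What saves the argument is that we work modulo numerical equivalence. By \eqref{eq:trace}, a correspondence $a$ vanishes in $R$ when all traces of $a^*Z^*$ vanish, and this holds if $a^*$ is nilpotent and commutes with the $Z^*$. The commutation is the reason for requiring the spanning $Z$ to be defined over $\mathbb{F}_q$.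

\begin{lemma}\label{lem:commute}
For each spanning $Z$, $F^*Z^*=Z^*F^*$ on $H^*(X)$.
\end{lemma}

\begin{proof}
The map $F\times F$ is the $q$-Frobenius of $X\times X$. It restricts to the $q$-Frobenius of $Z$, which has degree $q^n$. So $(F\times1)_*(1\times F)_*Z=q^nZ$. Apply $(F\times1)^*$ in cohomology. By (D) for the map $F\times1$ of degree $q^n$, the left side becomes $q^n(1\times F)_*Z$, so $(1\times F)_*Z=(F\times1)^*Z$ in $H^{2n}(X\times X)$. By (B), $\Gamma_F\circ Z$ and $Z\circ\Gamma_F$ have the same class, and they act as $Z^*F^*$ and $F^*Z^*$.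
\end{proof}

\begin{proposition}\label{prop:bounded}
On $R_i\otimes\mathbf{C}$ the map $\Phi$ is diagonalizable, with all eigenvalues of absolute value $q^{i/2}$. Hence there is $C_1\ge1$ with $\|U^mv\|\le C_1\|v\|$ for all $m\in\mathbf{Z}$ and $v\in R$.
\end{proposition}

\begin{proof}
Let $P_i^{\mathrm{red}}\in\mathbf{Q}[T]$ be the squarefree part of $P_i$, the monic polynomial with the same roots, each simple, and let $a=P_i^{\mathrm{red}}(\Gamma_F)\circ\Delta_i$. The operator $a^*$ is zero on $H^j(X)$ for $j\ne i$. On $H^i(X)$ it is $P_i^{\mathrm{red}}(F^*)$, which is nilpotent because $P_i$ divides a power of $P_i^{\mathrm{red}}$. Let $Z$ be spanning. Then $Z^*$ preserves degrees and commutes with $F^*$ by Lemma~\ref{lem:commute}, so it commutes with $a^*$, and $a^*Z^*$ is nilpotent. By \eqref{eq:trace}, $a\cdot{}^tZ=0$. The ${}^tZ$ span $R$ and the pairing is perfect, so $a=0$ in $R$. For $v=\Delta_i\circ v\in R_i$ this gives $P_i^{\mathrm{red}}(\Phi)v=a\circ v=0$. A map annihilated by a polynomial with simple roots is diagonalizable over $\mathbf{C}$, with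 eigenvalues among these roots, and they have absolute value $q^{i/2}$ by Deligne's theorem.

So $U$ is diagonalizable on $R\otimes\mathbf{C}$ with eigenvalues of modulus $1$. The maximum of the moduli of the coordinates in an eigenbasis is a norm preserved by $U^{\pm1}$, and its restriction to $R$ is equivalent to $\|\cdot\|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Algebraicity was proved in Section~\ref{sec:prelim}. Let $C_0$ be as in Lemma~\ref{lem:degree} for $H=p_1^*A+p_2^*B$. Let $C_2=q^n\sum_i\|\Delta_i\circ\|_{\mathrm{op}}$, where $\|\cdot\|_{\mathrm{op}}$ is the operator norm on $R$; then $\|G_s\circ v\|\le\sum_is^i\|\Delta_i\circ v\|\le C_2\|v\|$ for $1\le s\le\sqrt q$.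

Let $f$ be effective and $r>0$. Choose $m\in\mathbf{Z}$ with $q^{m/2}\le r<q^{(m+1)/2}$ and put $s=rq^{-m/2}\in[1,\sqrt q\,)$. By \eqref{eq:star}, Proposition~\ref{prop:bounded}, and Lemma~\ref{lem:degree} applied to the effective class $\Phi^mf$,
\[
\|G_r\circ f\|=\|G_s\circ G_{q^{m/2}}\circ f\|\le C_2\|U^{-m}\Phi^mf\|\le C_1C_2\|\Phi^mf\|\le C_0C_1C_2\deg_H(\Phi^mf).
\]
By Lemma~\ref{lem:effdeg}, $\delta_k(f)\ge0$, $q^m\le r^2$ and \eqref{eq:degG},
\[
\deg_H(\Phi^mf)=\sum_k\binom nkq^{mk}\delta_k(f)\le\sum_k\binom nkr^{2k}\delta_k(f)=\deg_H(G_r\circ f).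
\]
So $C=C_0C_1C_2$ works. As $q$ was fixed in terms of $X$, $A$, $B$, the constant depends only on $X$, $\|\cdot\|$, $A$, $B$.
\end{proof}

The product form of $H$ enters only in the last display, and Theorem~\ref{thm:ample}(a) shows that it cannot be dropped.

\begin{remark}\label{rem:necessary}
The boundedness of the powers of $U$ is forced by the statement. For $m\ge0$ take $f=\Gamma_{F^m}=\Phi^m\Delta$ and the rational number $r=q^{-m/2}$. Then $G_r\circ f=U^m\Delta$ and $\deg_H(G_r\circ f)=\deg_H(\Delta)$, so \eqref{eq:conj} says that $U^m\Delta$ is bounded; and $U^mv=(U^m\Delta)\circ v$. The transposed graphs give the same for $m<0$. The proof above thus reduces the inequality for all effective $f$ to the graphs of powers of Frobenius and their transposes.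
\end{remark}

\section{Dependence on the ample divisor}\label{sec:ample}

We prove parts (b), (c) and (d) of Theorem~\ref{thm:ample}. Let $H$ be ample on $X\times X$ and let $A$, $B$, $H'$ be as in part (c). The divisors $A$ and $B$ are ample, being restrictions of an ample divisor to closed subvarieties.

\begin{proof}[Proof of Theorem~\ref{thm:ample}(b)]
Suppose $H^1(X)=0$. By the K\"unneth formula $H^2(X\times X)=p_1^*H^2(X)\oplus p_2^*H^2(X)$, so $\mathrm{cl}(H)=p_1^*x+p_2^*y$. Restricting to $X\times\{\mathrm{pt}\}$ and to $\{\mathrm{pt}\}\times X$ gives $x=\mathrm{cl}(A)$ and $y=\mathrm{cl}(B)$. Thus $H$ and $H'$ are homologically equivalent, $\deg_H=\deg_{H'}$, and Theorem~\ref{thm:main} applies.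

Suppose $X$ is an abelian variety. For an integer $m\ge1$, multiplication $[m]$ is finite and flat of degree $m^{2n}$, and $[m]^*=m^i$ on $H^i(X)=\bigwedge^iH^1(X)$. By (D), $[m]_*=m^{2n-i}$ on $H^i(X)$. So (A) and (B) give $G_a=\Gamma_{[a]}$ and $G_{1/b}=b^{-2n}\,{}^t\Gamma_{[b]}$ in $R$ for integers $a,b\ge1$, and
\[
G_{a/b}\circ f=G_a\circ G_{1/b}\circ f=b^{-2n}(1\times[a])_*(1\times[b])^*f
\]
is effective when $f$ is. Lemma~\ref{lem:degree} gives the inequality for every ample $H$.

A curve of genus $0$ has $H^1=0$, a curve of genus $1$ is an abelian variety once an origin is chosen, and genus $g\ge2$ is part (a).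
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ample}(c)]
The first claim is Theorem~\ref{thm:main} for $H'$, say with constant $C'$. Let $C''>0$ be such that $|\deg_{H'}v|\le C''\|v\|$ on $R$. If the inequality holds for $H$ with constant $C$, then $\deg_H(G_r\circ f)\ge C^{-1}\|G_r\circ f\|\ge(CC'')^{-1}\deg_{H'}(G_r\circ f)$. Conversely, if $c$ exists, then $\|G_r\circ f\|\le C'\deg_{H'}(G_r\circ f)\le C'c^{-1}\deg_H(G_r\circ f)$.
\end{proof}

For general $H$ the degrees of $\Phi^mf$ and of $G_{q^{m/2}}\circ f=U^{-m}\Phi^mf$ differ. They are close when $U^{-m}$ is close to the identity, and since the powers of $U$ are bounded this happens for a set of exponents with bounded gaps.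

\begin{proof}[Proof of Theorem~\ref{thm:ample}(d)]
Let $C_0$ be as in Lemma~\ref{lem:degree} for $H$, let $C_3>0$ satisfy $|\deg_Hv|\le C_3\|v\|$ on $R$, and put
\[
\eta=\frac1{2C_0C_3},\qquad\mathcal{M}=\{m\in\mathbf{Z}:\|U^{-m}-1\|_{\mathrm{op}}\le\eta\}.
\]
Let $m\in\mathcal{M}$, let $f$ be effective, and let $w=\Phi^mf$, which is effective. Then $C_3\eta\|w\|\le C_3\eta C_0\deg_Hw=\frac12\deg_Hw$, so by \eqref{eq:star}
\[
\deg_H(G_{q^{m/2}}\circ f)=\deg_H(U^{-m}w)\ge\deg_Hw-C_3\eta\|w\|\ge\tfrac12\deg_Hw\ge\frac{\|w\|}{2C_0}\ge\frac{\|G_{q^{m/2}}\circ f\|}{2C_0C_1}.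
\]
So the inequality holds for $r=q^{m/2}$, which is rational because $q$ is a square, with any $C>\max(1,2C_0C_1)$.

It remains to see that $\mathcal{M}$ has bounded gaps. The set $\{U^{-k}\}_{k\in\mathbf{Z}}$ is bounded in the finite-dimensional space $\operatorname{End}(R)$, so there is a finite set $J\subset[-N,N]$ of integers such that every $U^{-k}$ is within distance $\eta/C_1$ of some $U^{-j}$, $j\in J$. Then $\|U^{-(k-j)}-1\|_{\mathrm{op}}=\|U^j(U^{-k}-U^{-j})\|_{\mathrm{op}}\le\eta$, so $k-j\in\mathcal{M}$. Hence $\mathcal{M}$ meets $[k-N,k+N]$ for every $k\in\mathbf{Z}$. Given $t>0$, let $k_0\in\mathbf{Z}$ satisfy $q^{(k_0-1)/2}<t\le q^{k_0/2}$ and pick $m\in\mathcal{M}\cap[k_0,k_0+2N]$. Then $t\le q^{m/2}\le Lt$ with $L=q^{N+1/2}$.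
\end{proof}

\section{The size of each K\"unneth component}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. Let $H=p_1^*A+p_2^*B$.

\subsection{The two-sided estimate}
Since $R=\bigoplus_iR_i$, the function $v\mapsto\sum_i\|\Delta_i\circ v\|$ is a norm, so it is at most $C'\|v\|$. For $v=G_r\circ f$ we have $\Delta_i\circ v=r^i\Delta_i\circ f$. Theorem~\ref{thm:main} and \eqref{eq:degG} then give the upper bound in \eqref{eq:twosided}. By \eqref{eq:degG} again, $\delta_k(f)=\delta_k(\Delta_{2k}\circ f)\le C''\|\Delta_{2k}\circ f\|$, as $\delta_k$ is a linear form on $R$. This gives the lower bounds in \eqref{eq:twosided} and \eqref{eq:components}.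

Keeping one term on the left of the upper bound and writing $s=r^2$, we have for effective $f$
\begin{equation}\label{eq:oneterm}
\|\Delta_i\circ f\|\le C\,s^{-i/2}\sum_{j=0}^ns^j\delta_j(f)\qquad\text{for every real }s>0 .
\end{equation}
To isolate $\delta_k$ we want a value of $s$ for which $s^k\delta_k$ is the largest term. Such an $s$ exists for every $k$ when the sequence $(\delta_j)$ is positive and log-concave.

\subsection{Log-concavity}

\begin{lemma}\label{lem:logconcave}
Let $Z\subset X\times X$ be an $n$-dimensional subvariety that surjects onto both factors, and $\delta_k=\delta_k(Z)$. Then $\delta_k>0$ for all $k$, and $\delta_k^2\ge\delta_{k-1}\delta_{k+1}$ for $1\le k\le n-1$.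
\end{lemma}

\begin{proof}
Put $\alpha=p_1^*A|_Z$ and $\beta=p_2^*B|_Z$, so that $\delta_k=(\alpha^{n-k}\beta^k)_Z$. Both projections $Z\to X$ are generically finite, so $\delta_0=\deg(p_1|_Z)A^n>0$ and $\delta_n=\deg(p_2|_Z)B^n>0$. For $n=1$ there is nothing more to prove, so let $n\ge2$. The classes $\alpha,\beta$ are nef and $\omega=\alpha+\beta=H|_Z$ is ample. For rational $\epsilon>0$ the $\mathbf{Q}$-classes $\alpha_\epsilon=\alpha+\epsilon\omega$ and $\beta_\epsilon=\beta+\epsilon\omega$ are ample, so $\delta_k^{(\epsilon)}=(\alpha_\epsilon^{n-k}\beta_\epsilon^k)_Z>0$.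

Fix $1\le k\le n-1$. Bertini's irreducibility theorem, valid in all characteristics, says that a general hyperplane section of an irreducible projective variety of dimension at least $2$ is irreducible. Cut $Z$ successively by general members of very ample multiples of $\alpha_\epsilon$ ($n-k-1$ times) and of $\beta_\epsilon$ ($k-1$ times), passing to the reduced structure at each step. We obtain an irreducible surface $S$ and a rational $c>0$ with $\alpha_\epsilon^{n-k-1}\beta_\epsilon^{k-1}\cdot[Z]=c[S]$, whence
\[
\delta^{(\epsilon)}_{k-1}=c\,(\alpha_\epsilon^2)_S,\qquad\delta^{(\epsilon)}_k=c\,(\alpha_\epsilon\beta_\epsilon)_S,\qquad\delta^{(\epsilon)}_{k+1}=c\,(\beta_\epsilon^2)_S .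
\]
Let $\pi\colon\tilde S\to S$ be a resolution of singularities and $D=\pi^*\alpha_\epsilon$, $E=\pi^*\beta_\epsilon$; pull-back by $\pi$ preserves the three intersection numbers. As $D^2>0$, the Hodge index theorem shows that $E-\frac{D\cdot E}{D^2}D\in D^\perp$ has non-positive square, that is, $(D\cdot E)^2\ge D^2E^2$. So $(\delta^{(\epsilon)}_k)^2\ge\delta^{(\epsilon)}_{k-1}\delta^{(\epsilon)}_{k+1}$. The sequence $\log\delta_k^{(\epsilon)}$ is therefore concave and lies above its chord: $(\delta^{(\epsilon)}_k)^n\ge(\delta^{(\epsilon)}_0)^{n-k}(\delta^{(\epsilon)}_n)^k$. Both inequalities persist as $\epsilon\to0$, and the second gives $\delta_k>0$.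
\end{proof}

\subsection{Choosing $s$}
Let $f$ be an irreducible dynamical correspondence; by homogeneity we may take $f=[Z]$. Put $\theta_j=\delta_j/\delta_{j+1}$ for $0\le j\le n-1$. By Lemma~\ref{lem:logconcave}, $0<\theta_0\le\theta_1\le\dots\le\theta_{n-1}$, and the ratio of consecutive terms in \eqref{eq:oneterm} is $s^{j+1}\delta_{j+1}/s^j\delta_j=s/\theta_j$. If $\theta_{k-1}\le s\le\theta_k$ (omit the first condition for $k=0$ and the second for $k=n$), this ratio is at least $1$ for $j<k$ and at most $1$ for $j\ge k$. So $s^k\delta_k$ is the largest term and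
\[
\|\Delta_i\circ f\|\le C(n+1)\,s^{k-i/2}\delta_k .
\]
For $i=2k$ this reads $\|\Delta_{2k}\circ f\|\le C(n+1)\delta_k$. For $i=2k+1$ take $s=\theta_k$; then $s^{-1/2}\delta_k=\sqrt{\delta_k\delta_{k+1}}$. This proves \eqref{eq:components}, after enlarging $C$.

\subsection{Sharpness}
Let $i=2k+1$ with $H^i(X)\ne0$. By \eqref{eq:trace}, $\Delta_i\cdot{}^t\Delta_i=(-1)^i\dim H^i(X)\ne0$, so $\Delta_i\ne0$ in $R$. For $m\ge0$ we have $\Delta_i\circ\Gamma_{F^m}=\Phi^m\Delta_i=q^{mi/2}U^m\Delta_i$, and $\|\Delta_i\|=\|U^{-m}U^m\Delta_i\|\le C_1\|U^m\Delta_i\|$. So $\|\Delta_i\circ\Gamma_{F^m}\|\ge C_1^{-1}q^{mi/2}\|\Delta_i\|$. On the other hand, Lemma~\ref{lem:effdeg} applied to $\Gamma_{F^m}=\Phi^m\Delta$ gives $\sqrt{\delta_k(\Gamma_{F^m})\delta_{k+1}(\Gamma_{F^m})}=q^{mi/2}\sqrt{\delta_k(\Delta)\delta_{k+1}(\Delta)}$. This completes the proof of Theorem~\ref{thm:sharp}.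

\begin{remark}
Irreducibility is used only in Lemma~\ref{lem:logconcave}, which fails without it: on $\mathbf{P}^2$ with $A=B$ a line, $\Gamma_F+{}^t\Gamma_F$ has partial degrees $(1+q^2,2q,1+q^2)$. The bounds \eqref{eq:components} nevertheless pass to sums of irreducible dynamical correspondences, by the triangle inequality and $\sum_\nu\sqrt{x_\nu y_\nu}\le\sqrt{\sum_\nu x_\nu\sum_\nu y_\nu}$.
\end{remark}

\section{Eigenvalues of endomorphisms}\label{sec:endo}

The trace formula converts norms in $R$ into traces on $H^i(X)$. These traces are rational numbers, so they are the same for every embedding $\tau$.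

\begin{proof}[Proof of Corollary~\ref{cor:endo}]
Let $\mu_1,\dots,\mu_b\in\mathbf{C}$ be the images under $\tau$ of the eigenvalues of $f^*$ on $H^i(X)$, with multiplicity; if $H^i(X)=0$ then $\rho_i=0$ and the upper bounds are trivial. By \eqref{eq:trace} with $a=\Delta_i\circ\Gamma_{f^m}$ and $b=\Delta_i$,
\[
t_m=\operatorname{tr}\bigl((f^*)^m|H^i(X)\bigr)=(-1)^i\,(\Delta_i\circ\Gamma_{f^m})\cdot{}^t\Delta_i\in\mathbf{Q}.
\]
Hence $\sum_j\mu_j^m=\tau(t_m)=t_m$, and $|t_m|\le C'\|\Delta_i\circ\Gamma_{f^m}\|$ because pairing with ${}^t\Delta_i$ is a linear form on $R$. The series $\sum_mt_mT^m=\sum_j(1-\mu_jT)^{-1}$ has a pole at $1/\mu$ for each nonzero $\mu$ among the $\mu_j$, since equal terms add up and do not cancel. Its radius of convergence is therefore $1/\max_j|\mu_j|$, that is, $\limsup_m|t_m|^{1/m}=\rho_i$. As $f$ is surjective, $\Gamma_{f^m}$ is an irreducible dynamical correspondence, and \eqref{eq:components} gives $\rho_{2k}\le\lambda_k$ and $\rho_{2k+1}\le\sqrt{\lambda_k\lambda_{k+1}}$.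

Conversely, the integer $\delta_k(\Gamma_{f^m})=\int_X\mathrm{cl}(A^{n-k})\cup(f^*)^m\mathrm{cl}(B^k)$ is a matrix coefficient of $(f^*)^m$ on $H^{2k}(X)$. Extending scalars by $\tau$ does not change it, so it is at most a constant times the norm of the $m$-th power of a complex matrix with spectral radius $\rho_{2k}$. Thus $\lambda_k\le\rho_{2k}$.

Now let $f^*A\equiv dA$ with $A$ ample. Apply the above with $B=A$. Pull-back preserves numerical equivalence of divisors, so $(f^m)^*A\equiv d^mA$, $\delta_k(\Gamma_{f^m})=d^{mk}A^n$ and $\lambda_k=d^k$. Therefore $\rho_i\le d^{i/2}$ for every $i$, even or odd. From $(f^*A)^n=\deg(f)A^n$ we get $\deg f=d^n$, and (D) with the projection formula gives $\int_Xf^*x\cup f^*y=d^n\int_Xx\cup y$ for $x\in H^i(X)$, $y\in H^{2n-i}(X)$. So under Poincar\'e duality $f^*|H^{2n-i}(X)$ is the transpose of $d^n(f^*|H^i(X))^{-1}$. If $\mu$ is an eigenvalue on $H^i(X)$, then $d^n/\mu$ is an eigenvalue on $H^{2n-i}(X)$, so $|d^n/\mu|\le d^{n-i/2}$ and $|\mu|\ge d^{i/2}$.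
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fulton}
W.~Fulton, \emph{Intersection Theory}.

\bibitem{HTX}
Fei Hu, Tuyen Trung Truong, Junyi Xie, \emph{Tate's question, Standard conjecture D, semisimplicity and Dynamical degree comparison conjecture}, arXiv:2503.09432 (2025).

\bibitem{Xie}
J.~Xie, \emph{Numerical spectrums control cohomological spectrum}.

\end{thebibliography}
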